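\title{Graphs with the most edge colorings free of monochromatic cliques are complete multipartite}

\begin{abstract}
Fix $s\ge 2$ and $k\ge 3$. Among all graphs on $n$ vertices, consider those with the largest number of $s$-edge colorings that contain no monochromatic $K_k$. We prove that every such graph is complete multipartite, for every $n\ge 1$; the forbidden clique size may depend on the color. Symmetrization turns a counterexample into an extremal complete multipartite graph that stays extremal when an edge is added inside a part of size at least three. This forces an exact identity for every valid coloring, and the identity is contradicted by a spectral comparison if another part is a single vertex and by a recoloring argument otherwise.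
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix integers $s\ge 1$ and $k_1,\dots,k_s\ge 2$, and write $[s]=\{1,\dots,s\}$. Graphs are finite and simple. A \emph{coloring} of a graph $G$ is any map $E(G)\to[s]$; adjacent edges may receive the same color. In a colored graph, an \emph{$i$-clique} is a set of pairwise adjacent vertices such that all edges between them have color $i$, and its \emph{size} is its number of vertices; the empty set and single vertices are $i$-cliques for every $i$. A coloring is \emph{valid} if for no $i$ it has an $i$-clique of size $k_i$. Let $F(G)$ be the number of valid colorings of $G$, and let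
\[
F(n)=\max_{|V(G)|=n}F(G).
\]
An $n$-vertex graph $G$ is \emph{extremal} if $F(G)=F(n)$. The edgeless graph has exactly one coloring, which is valid, so $F(n)\ge 1$.

The basic case is $k_1=\dots=k_s=k\ge 3$, in which we count colorings without a monochromatic $K_k$. Two effects compete: a new edge offers up to $s$ colors, but it may complete copies of $K_k$ and thereby destroy colorings. The cautious choice is a graph with no $K_k$ at all, so that every coloring is valid. The \emph{Tur\'an graph} $T_r(n)$ is the complete $r$-partite graph on $n$ vertices with part sizes as equal as possible, and $t_r(n)$ is its number of edges. Since $T_{k-1}(n)$ contains no $K_k$, we have $F(n)\ge s^{t_{k-1}(n)}$.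

With many colors it pays to take more edges and fewer colors per edge. Let $k=3$, $s=4$ and $n=4m$, and number the parts of $T_4(n)$ by $1,2,3,4$. Allow colors $1$ and $4$ on the edges that cross the split $12|34$, color $2$ on those that cross $13|24$, and color $3$ on those that cross $14|23$. Every color class is bipartite, so all these colorings are valid. The pairs of parts $12$ and $34$ have two colors available and the other four pairs have three, so $F(T_4(n))\ge 2^{2m^2}3^{4m^2}=324^{m^2}$, whereas $F(T_2(n))=4^{4m^2}=256^{m^2}$.

The following is known when all $k_i$ equal $k$. For $s\in\{2,3\}$, every $k\ge 3$ and large $n$, one has $F(n)=s^{t_{k-1}(n)}$. For $s\ge 4$ the value of $F(n)$ for large $n$ is known only for $(k,s)\in\{(3,4),(3,5),(3,6),(3,7),(4,4)\}$, and for $(3,5)$ only asymptotically. In each of these cases in which an exact result is known, the extremal graph is unique and is a Tur\'an graph, with more than $k-1$ parts when $s\ge 4$; for example, it is $T_9(n)$ for $(k,s)=(4,4)$.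

Can one at least describe the shape of the extremal graphs without knowing $F(n)$? A graph is \emph{complete multipartite} if its vertex set splits into independent sets, the \emph{parts}, with all edges present between different parts; a single part is allowed. Equivalently, non-adjacency is transitive: there are no distinct vertices $u,v,w$ with $uv,vw\notin E(G)$ and $uw\in E(G)$. We write $K_{a_1,\dots,a_r}$ for the complete multipartite graph with part sizes $a_1,\dots,a_r$. The question, taken from the paper of Gupta, Pehova, Powierski and Staden~\cite{GPPS}, is whether for every pair $(k,s)$ with $k\ge 3$ and $s\ge 2$ there is an $n_0(k,s)$ such that for all $n\ge n_0(k,s)$ every extremal $n$-vertex graph is complete multipartite. The answer is yes, with $n_0(k,s)=1$ and with a separate clique size for each color.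

\begin{theorem}\label{thm:main}
Let $s\ge 2$ and $k_1,\dots,k_s\ge 3$. Then for every $n\ge 1$, every extremal $n$-vertex graph is complete multipartite.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $s\ge 1$ and $k_1,\dots,k_s\ge 2$, and let $s'=|\{i:k_i\ge 3\}|$. If $s'\ne 1$, then for every $n$, every extremal $n$-vertex graph is complete multipartite. If $s'=1$, this fails for every $n\ge 3$.
\end{theorem}

\begin{corollary}\label{cor:strict}
In the setting of Theorem~\ref{thm:main}, if $G$ is extremal and $u\neq w$ lie in a part of $G$ of size at least $3$, then $F(G+uw)<F(G)$. Here $3$ cannot be replaced by $2$.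
\end{corollary}

The reason to expect Theorem~\ref{thm:main} is symmetrization: replacing one of two non-adjacent vertices by a copy of the other does not decrease $F$ for at least one of the two choices. In Section~\ref{sec:sym} this shows that \emph{some} extremal graph is complete multipartite. The difficulty lies in the word \emph{every}. An edge leaves $F$ unchanged if it has exactly one available color on average, and such ties occur even between extremal graphs: for $s=2$ and $k_1=k_2=3$ we shall see that $K_4$ and $K_4$ minus an edge are both extremal. What must be shown is that a tie never involves a graph that is not complete multipartite.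

If it did, there would be an extremal complete multipartite graph $G^*$ that stays extremal when an edge is added inside a part $V_1$ with at least three vertices (Section~\ref{sec:sym}). The third vertex upgrades ``one color on average'' to an identity for \emph{each} valid coloring of $G^*-V_1$ (Section~\ref{sec:prof}). If another part of $G^*$ is a single vertex, the identity makes a certain symmetric matrix regular, and a comparison with two competing graphs forces it to be an all-ones matrix, which is impossible (Section~\ref{sec:single}). Otherwise we test the identity on colorings that are constant between parts, and reach a contradiction by recoloring (Section~\ref{sec:large}). Section~\ref{sec:rest} derives Theorem~\ref{thm:class} and Corollary~\ref{cor:strict}.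

\section{Symmetrization}\label{sec:sym}

The restriction of a valid coloring to an induced subgraph is valid. If $X$ is an induced subgraph of $Y$ and $c$ is a valid coloring of $X$, an \emph{extension} of $c$ to $Y$ is a valid coloring of $Y$ whose restriction to $X$ is $c$. A \emph{clone} of a vertex $x$ is a new vertex with the same neighbors as $x$; in particular it is not adjacent to $x$.

\begin{lemma}\label{lem:equal}
Let $G$ be extremal and let $x\ne y$ be non-adjacent vertices. For a valid coloring $d$ of $G-x-y$, let $N_x(d)$ and $N_y(d)$ be the numbers of extensions of $d$ to $G-y$ and to $G-x$. Then $N_x(d)=N_y(d)$ for every $d$.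
\end{lemma}

\begin{proof}
No clique contains both $x$ and $y$, so a coloring of $G$ is valid if and only if its restrictions to $G-y$ and $G-x$ are. Hence $F(G)=\sum_d N_x(d)N_y(d)$. Let $G_x$ arise from $G-y$ by adding a clone of $x$, and $G_y$ from $G-x$ by adding a clone of $y$. For the same reason $F(G_x)=\sum_d N_x(d)^2$ and $F(G_y)=\sum_d N_y(d)^2$. Both graphs have as many vertices as $G$, so
\[
\sum_d\bigl(N_x(d)-N_y(d)\bigr)^2=F(G_x)+F(G_y)-2F(G)\le 0.\qedhere
\]
\end{proof}

The conclusion holds separately for each coloring $d$, not only on average; the whole proof rests on this. We first apply it to a triple that violates transitivity.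

\begin{lemma}\label{lem:delete}
Let $G$ be extremal, and let $u,v,w$ be distinct vertices with $uv,vw\notin E(G)$ and $uw\in E(G)$. Then $G-uw$ is extremal.
\end{lemma}

\begin{proof}
Let $U=V(G)\setminus\{u,v,w\}$. For a valid coloring $c$ of $G[U]$, let $N_u,N_v,N_w$ and $N_{uw}$ be the numbers of extensions of $c$ to $G[U\cup\{u\}]$, $G[U\cup\{v\}]$, $G[U\cup\{w\}]$ and $G[U\cup\{u,w\}]$; these are functions of $c$, and all sums below run over $c$.

Apply Lemma~\ref{lem:equal} to $u$ and $v$. Let $d$ be an extension of $c$ to $G[U\cup\{w\}]$. Since $vw\notin E(G)$, the edges at $v$ can be colored in $N_v(c)$ ways, whatever $d$ does at $w$; by the lemma, so can the edges at $u$. Summing over the $N_w(c)$ choices of $d$ gives $N_{uw}=N_vN_w$. Exchanging the roles of $u$ and $w$ gives $N_{uw}=N_vN_u$. Thus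
\begin{equation}\label{eq:uvw}
N_uN_v=N_vN_w=N_{uw}.
\end{equation}
As $v$ is adjacent to neither $u$ nor $w$, we get $F(G)=\sum N_vN_{uw}=\sum N_v^2N_w$.

Let $G'$ arise from $G-u$ by adding a clone $v'$ of $v$. The vertices $v,v',w$ are pairwise non-adjacent in $G'$, so $F(G')=\sum N_v^2N_w=F(G)$, and $G'$ is extremal. Apply Lemma~\ref{lem:equal} to $v$ and $w$ in $G'$. If $N_v(c)>0$, then $c$ has an extension $d$ to $G'[U\cup\{v'\}]$, and $d$ extends to $v$ in $N_v(c)$ ways and to $w$ in $N_w(c)$ ways, so $N_v(c)=N_w(c)$. Therefore $N_vN_w^2=N_v^2N_w$ for all $c$. In $G-uw$ the vertices $u,v,w$ are pairwise non-adjacent, so by \eqref{eq:uvw}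
\[
F(G-uw)=\sum N_uN_vN_w=\sum N_vN_w^2=\sum N_v^2N_w=F(G).\qedhere
\]
\end{proof}

Deleting edges in this way ends at an extremal graph that is complete multipartite. The two lemmas use nothing about $s$ and the $k_i$, so they also hold in the case $s'=1$ of Theorem~\ref{thm:class}, where the conclusion fails; symmetrization alone cannot prove Theorem~\ref{thm:main}. What it does give is a counterexample in a convenient form, found at the last deletion.

\begin{proposition}\label{prop:reduce}
Let $s\ge 2$ and $k_1,\dots,k_s\ge 3$, and suppose that some extremal $n$-vertex graph is not complete multipartite. Then there are an extremal complete multipartite $n$-vertex graph $G^*$ with parts $V_1,\dots,V_r$, $r\ge 2$, and distinct $u,v,w\in V_1$ such that $G^*+uw$ is also extremal.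
\end{proposition}

\begin{proof}
As long as the extremal graph at hand is not complete multipartite, it contains a triple $u,v,w$ as in Lemma~\ref{lem:delete}, and we delete $uw$. The number of edges decreases, so after at least one step we reach an extremal complete multipartite graph $G^*$. If $u,v,w$ is the triple of the last step, then $G^*+uw$ is extremal, and $u,v,w$ are pairwise non-adjacent in $G^*$, so they lie in one part. Finally $r\ge 2$, since the edgeless graph has one valid coloring while a graph with a single edge has $s\ge 2$.
\end{proof}

From now until the end of Section~\ref{sec:large} we assume $s\ge 2$ and $k_1,\dots,k_s\ge 3$, we suppose that Theorem~\ref{thm:main} fails for some $n$, and we fix $G^*$, $V_1,\dots,V_r$ and $u,v,w$ as in Proposition~\ref{prop:reduce}. We put $B=V(G^*)\setminus V_1$.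

\section{Profiles and the row-sum identity}\label{sec:prof}

Every vertex of $V_1$ is joined to all of $B$. To exploit the extremality of $G^*+uw$, we must understand how such vertices can be colored over a given coloring of $B$, and which colors remain for an edge between two of them. We set this up over an arbitrary base graph, since in Section~\ref{sec:single} a smaller base is needed as well.

Let $X$ be a graph with vertex set $D$, possibly empty, and let $c$ be a valid coloring of $X$. A \emph{profile} is a map $f\colon D\to[s]$; it prescribes the colors of the edges from a new vertex joined to all of $D$. The profile is \emph{admissible} if the resulting coloring is valid, that is, if for no $i$ there is an $i$-clique of size $k_i-1$ in $X$ on which $f\equiv i$. Let $\mathcal P(c)$ be the set of admissible profiles. For $f\in\mathcal P(c)$, let $S_i(f)$ be the set of $i$-cliques of size $k_i-2$ in $X$ on which $f\equiv i$; these correspond to the $i$-cliques of size $k_i-1$ through the new vertex. For $f,g\in\mathcal P(c)$ put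
\[
A(f,g)=\{i\in[s]: S_i(f)\cap S_i(g)=\emptyset\},\qquad M_c(f,g)=|A(f,g)|.
\]
Take two new adjacent vertices with profiles $f$ and $g$, and give the edge between them color $i$. A forbidden clique must contain both vertices, so it consists of them and a member of $S_i(f)\cap S_i(g)$. Thus $A(f,g)$ is exactly the set of colors available for that edge. We regard $M_c$ as a symmetric matrix indexed by $\mathcal P(c)$, write $M$ when $c$ is understood, and call $\deg f=\sum_{g\in\mathcal P(c)}M_c(f,g)$ the \emph{degree} of $f$.

The color $i$ is \emph{free} for $f$ if $S_i(f)=\emptyset$. A vertex with this profile lies in no $i$-clique of size $k_i-1$, so one more edge of color $i$ at it can do no harm. Parts (b) and (c) of the next lemma are two forms of this remark. The \emph{join} $X\vee H$ of disjoint graphs $X$ and $H$ is their union together with all edges between them.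

\begin{lemma}\label{lem:basic}
Let $c$ be a valid coloring of $X$, let $f\in\mathcal P(c)$ and $i\in[s]$.
\begin{enumerate}
\item[(a)] If $f$ does not take the value $i$, then $i$ is free for $f$.
\item[(b)] The set $A(f,f)$ is the set of free colors of $f$, and $A(f,f)\subseteq A(f,g)$ for all $g\in\mathcal P(c)$.
\item[(c)] If $i$ is free for $f$, and $f'$ arises from $f$ by changing the value at one vertex $y\in D$ to $i$, then $f'\in\mathcal P(c)$.
\item[(d)] If $H$ is a triangle-free graph, the number of extensions of $c$ to $X\vee H$ is
\[
\hom(H,M_c)=\sum_{(f_x)\in\mathcal P(c)^{V(H)}}\ \prod_{xy\in E(H)}M_c(f_x,f_y).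
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A member of $S_i(f)$ has $k_i-2\ge 1$ vertices, and $f$ takes the value $i$ on them. (For $k_i=2$ the empty set would lie in $S_i(f)$, and $i$ would never be free.)

(b) We have $S_i(f)\cap S_i(f)=S_i(f)$, and $S_i(f)=\emptyset$ implies $S_i(f)\cap S_i(g)=\emptyset$.

(c) Let $K$ be an $h$-clique of size $k_h-1$ with $f'\equiv h$ on $K$. If $h\ne i$ or $y\notin K$, then $f\equiv h$ on $K$, contrary to $f\in\mathcal P(c)$. If $h=i$ and $y\in K$, then $K\setminus\{y\}\in S_i(f)$, contrary to freeness.

(d) A clique of $X\vee H$ contains at most two vertices of $H$, and if it contains two, they are adjacent. So an extension is given by an admissible profile $f_x$ for each $x\in V(H)$ and, independently for each $xy\in E(H)$, a color in $A(f_x,f_y)$.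
\end{proof}

The equality $F(G^*+uw)=F(G^*)$ says that the edge $uw$ has one available color on average over all valid colorings of $G^*$. The third vertex $v$ allows us to fix the coloring of $B$ and the profile of $w$, and to average over the profile of $u$ only.

\begin{proposition}[row-sum identity]\label{prop:identity}
For every valid coloring $c$ of $G^*[B]$ and every $f\in\mathcal P(c)$,
\begin{equation}\label{eq:identity}
\sum_{g\in\mathcal P(c)}M_c(f,g)=|\mathcal P(c)|.
\end{equation}
Consequently, if $f$ has a free color, then $M_c(f,g)=1$ for all $g\in\mathcal P(c)$; and if $f$ has no free color, then $M_c(f,g)\ge 2$ for some $g\in\mathcal P(c)$.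
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:equal} to the non-adjacent vertices $u,v$ of the extremal graph $G^*+uw$. Let $d$ be the coloring of $G^*-u-v$ that equals $c$ on $B$ and gives the profile $f$ to every vertex of $V_1\setminus\{u,v\}$, in particular to $w$. It is valid because $V_1\setminus\{u,v\}$ is independent and $f$ is admissible. The neighborhood of $v$ is $B$, so $d$ has $|\mathcal P(c)|$ extensions to $v$. The neighborhood of $u$ is $B\cup\{w\}$, so an extension to $u$ consists of a profile $g\in\mathcal P(c)$ and a color in $A(g,f)$ for $uw$. This gives \eqref{eq:identity}.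

So the entries $M_c(f,g)$, $g\in\mathcal P(c)$, have average $1$. If $f$ has a free color, they are all at least $1$ by Lemma~\ref{lem:basic}(b), hence all equal to $1$. If not, then $M_c(f,f)=0$, so some other entry exceeds $1$.
\end{proof}

The identity is a strong constraint, because we may choose $c$ and $f$ as atypical as we like. Nevertheless, it is not contradictory by itself.

\begin{example}\label{ex:edge}
Let $s=2$ and $k_1=k_2=3$, and let $X$ be a single edge $xz$ of color $1$. Writing a profile as the word $f(x)f(z)$, the admissible profiles are $12,21,22$. Here $S_i(f)$ consists of the single vertices at which $f$ equals $i$, so $i\in A(f,g)$ if and only if $f$ and $g$ do not both equal $i$ at some vertex. In the order $12,21,22$,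
\[
M=\begin{pmatrix}0&2&1\\2&0&1\\1&1&1\end{pmatrix}.
\]
All row sums equal $3=|\mathcal P(c)|$, and by symmetry the same holds when $xz$ has color $2$. So \eqref{eq:identity} holds for $K_{1,1,a}$ with $V_1$ the part of size $a$. By Lemma~\ref{lem:basic}(d), for $a\ge 2$ and $u,w\in V_1$,
\[
F(K_{1,1,a})=2\cdot 3^a,\qquad F(K_{1,1,a}+uw)=2\cdot 9\cdot 3^{a-2}=2\cdot 3^a .
\]
\end{example}

In this example the parts other than $V_1$ are singletons, and $K_{1,1,a}$ with $a\ge 3$ can be excluded only by exhibiting a better graph. This is why singleton parts are treated separately.

\section{A singleton part}\label{sec:single}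

\begin{proposition}\label{prop:single}
No part of $G^*$ other than $V_1$ is a singleton.
\end{proposition}

Suppose that $V_2=\{z\}$. Let $a=|V_1|\ge 3$, let $D=B\setminus\{z\}$ and $X=G^*[D]$. The set $V_1\cup\{z\}$ induces a star, and $G^*=X\vee K_{1,a}$. The star is triangle-free, so Lemma~\ref{lem:basic}(d) computes $F(G^*)$ from the matrices $M_c$ over the smaller base $X$. The same matrices compute $F(X\vee H)$ for any triangle-free graph $H$ on $a+1$ vertices, and these $n$-vertex graphs are the competitors of $G^*$.

\begin{example}\label{ex:wheel}
Continue Example~\ref{ex:edge} with $a=3$. Now $D=\{x\}$, the profiles are $1$ and $2$, and $M=\left(\begin{smallmatrix}1&2\\2&1\end{smallmatrix}\right)$ has constant row sum $3$ and eigenvalues $3$ and $-1$. We find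
\[
\hom(K_{1,3},M)=2\cdot 3^3=54,\quad \hom(2K_2,M)=(2\cdot 3)^2=36,\quad \hom(C_4,M)=3^4+(-1)^4=82 .
\]
The value $54$ is the geometric mean of $36$ and $3^4=81$, so at least one of the two competitors is at least as good as the star. Here $X\vee C_4=K_{1,2,2}$ wins, and $K_{1,1,3}$ is not extremal.
\end{example}

The computation in the example needs constant row sums. In general the row-sum identity over $B$ supplies them over $D$, component by component. In the rest of this section $c$ ranges over the valid colorings of $X$, and $\mathcal P(c)$, $M=M_c$ and $\deg$ refer to the base $X$.

\begin{lemma}\label{lem:regular}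
If $f,g\in\mathcal P(c)$ and $M(f,g)>0$, then $\deg f=\deg g$.
\end{lemma}

\begin{proof}
For $f,g,g'\in\mathcal P(c)$, take three new pairwise adjacent vertices, joined to $D$ with profiles $f,g,g'$, and let $T(f,g,g')$ be the number of ways to color the three edges between them so that the whole coloring is valid. The function $T$ is symmetric in its three arguments.

Since $z$ is joined to all of $D$, a valid coloring of $G^*[B]$ is a pair $(c,f)$, where $f\in\mathcal P(c)$ is the profile of $z$. An admissible profile on $B$ for $(c,f)$ is a pair $(g,\alpha)$ with $g\in\mathcal P(c)$ and $\alpha\in A(f,g)$, where $\alpha$ is the value at $z$; hence $|\mathcal P(c,f)|=\deg f$. Fix $g$, apply \eqref{eq:identity} to the coloring $(c,f)$ and the profile $(g,\alpha)$, and sum over $\alpha\in A(f,g)$: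
\[
\sum_{\alpha\in A(f,g)}\ \sum_{(g',\beta)\in\mathcal P(c,f)}M_{(c,f)}\bigl((g,\alpha),(g',\beta)\bigr)=M(f,g)\deg f .
\]
For fixed $g'$, the left side counts the choices of colors $\alpha,\beta$ for the edges from $z$ to two new vertices with profiles $g,g'$ on $D$, and of a color for the edge between these two vertices, such that the whole coloring is valid. This number is $T(f,g,g')$. So $\sum_{g'}T(f,g,g')=M(f,g)\deg f$. The left side is symmetric in $f$ and $g$, and so is $M$; therefore $M(f,g)(\deg f-\deg g)=0$.
\end{proof}

Consider the graph on $\mathcal P(c)$, with loops allowed, in which $f$ and $g$ are adjacent if $M(f,g)>0$. By Lemma~\ref{lem:regular} the degree is constant on each connected component. Let $\mathcal C(c)$ be the set of components of positive degree. For $C\in\mathcal C(c)$ let $\delta_C\ge 1$ be the degree on $C$, and let $M_C$ be the restriction of $M$ to $C\times C$. Then $M$ is block diagonal with blocks $M_C$ and a zero block for the profiles of degree $0$, and all row sums of $M_C$ equal $\delta_C$.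

\begin{lemma}\label{lem:allones}
For every $c$ we have $|\mathcal C(c)|\le 1$, and if $\mathcal C(c)=\{C\}$, then $M(f,g)=1$ for all $f,g\in C$.
\end{lemma}

\begin{proof}
Choosing first the profile of the center of the star and then the profiles of the leaves, we get
\[
\hom(K_{1,a},M)=\sum_f(\deg f)^a=\sum_{C}|C|\,\delta_C^{\,a},
\]
where $C$ runs over $\mathcal C(c)$. For a tree the count has one factor $|C|$ for the first vertex and one factor $\delta_C$ for each edge. We choose one competitor that trades a factor $\delta_C$ for a factor $|C|$, and one that does the opposite. Let $H_1$ be the disjoint union of $K_2$ and $K_{1,a-2}$, and let $H_2$ be a $4$-cycle with $a-3$ pendant edges attached at one vertex. Both are triangle-free with $a+1$ vertices; this is where the comparison uses $a\ge 3$. Since $\hom$ is multiplicative over disjoint unions and $a-2\ge 1$,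
\begin{equation}\label{eq:H1}
\hom(H_1,M)=\Bigl(\sum_C|C|\,\delta_C\Bigr)\Bigl(\sum_C|C|\,\delta_C^{\,a-2}\Bigr)\ge\sum_C|C|^2\delta_C^{\,a-1}.
\end{equation}
For $H_2$, fix the profile $f$ of the vertex that carries the pendant edges. The cycle contributes $(M^4)(f,f)$, which is $0$ if $\deg f=0$, and each pendant edge contributes $\deg f$. Recall that a real symmetric matrix $N$ has an orthonormal basis of eigenvectors with real eigenvalues $\lambda_1,\lambda_2,\dots$, and that $\operatorname{tr}N^4=\sum_j\lambda_j^4$. The all-ones vector $\mathbf 1$ is an eigenvector of $M_C$ with eigenvalue $\delta_C$, so $\operatorname{tr}M_C^4\ge\delta_C^4$ and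
\begin{equation}\label{eq:H2}
\hom(H_2,M)=\sum_C\operatorname{tr}(M_C^4)\,\delta_C^{\,a-3}\ge\sum_C\delta_C^{\,a+1}.
\end{equation}
The number $|C|\delta_C^{\,a}$ is the geometric mean of $|C|^2\delta_C^{\,a-1}$ and $\delta_C^{\,a+1}$, so
\begin{equation}\label{eq:amgm}
|C|\,\delta_C^{\,a}\le\tfrac12\bigl(|C|^2\delta_C^{\,a-1}+\delta_C^{\,a+1}\bigr),
\end{equation}
with equality only if $|C|=\delta_C$. Summing over $C$ and $c$ and using Lemma~\ref{lem:basic}(d),
\[
F(n)=F(G^*)=\sum_c\hom(K_{1,a},M_c)\le\tfrac12\bigl(F(X\vee H_1)+F(X\vee H_2)\bigr)\le F(n).
\]
Hence \eqref{eq:H1}, \eqref{eq:H2} and \eqref{eq:amgm} are equalities for every $c$ and every $C\in\mathcal C(c)$. The terms discarded in \eqref{eq:H1} are the products $|C|\delta_C\cdot|C'|\delta_{C'}^{\,a-2}>0$ with $C\ne C'$, so there is at most one component $C$. Equality in \eqref{eq:H2} means that all eigenvalues of $M_C$ other than the one belonging to $\mathbf 1$ vanish, so $M_C$ is $\delta_C$ times the orthogonal projection onto $\mathbf 1$, and all its entries equal $\delta_C/|C|$. Equality in \eqref{eq:amgm} gives $\delta_C/|C|=1$.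
\end{proof}

It remains to see that such a matrix cannot arise from a coloring. This has nothing to do with extremality. The idea is to spread a free color $i$ over a profile until it stops being free; at that moment we meet two profiles with different free colors, and the edge between them can take both.

\begin{lemma}\label{lem:notones}
Let $X$ be any graph with vertex set $D$, let $c$ be a valid coloring of $X$, and let $C$ be the set of admissible profiles of positive degree. If $C\neq\emptyset$, then $M_c(f,g)\ne 1$ for some $f,g\in C$.
\end{lemma}

\begin{proof}
Suppose that $M\equiv 1$ on $C\times C$. By Lemma~\ref{lem:basic}(b), every profile in $C$ has exactly one free color, and every admissible profile with a free color has $M(g,g)\geq 1$ and lies in $C$. Let $i$ be the free color of some profile in $C$. Among all $g\in\mathcal P(c)$ for which $i$ is free, choose one with $|g^{-1}(i)|$ maximal. Then $g\in C$.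

If $g\equiv i$ on $D$ (this includes $D=\emptyset$), then every color $h\neq i$ is free for $g$ by Lemma~\ref{lem:basic}(a), so $g$ has $s\ge 2$ free colors, a contradiction. Otherwise change a value $g(y)\ne i$ to $i$. The new profile $g'$ is admissible by Lemma~\ref{lem:basic}(c), and $i$ is not free for $g'$ by the choice of $g$. Since $i\in A(g,g')$ by Lemma~\ref{lem:basic}(b), the degree of $g'$ is positive, so $g'\in C$ and $g'$ has a free color $h$, with $h\neq i$. Now $\{i,h\}\subseteq A(g,g')$ by Lemma~\ref{lem:basic}(b), contradicting $M(g,g')=1$.
\end{proof}

For $s=1$ the lemma fails already for $D=\emptyset$, where $M_c$ is the $1\times 1$ matrix with entry $s$.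

\begin{proof}[Proof of Proposition~\ref{prop:single}]
Suppose that $V_2=\{z\}$. Since $\sum_c\sum_{C\in\mathcal C(c)}|C|\delta_C^{\,a}=F(G^*)>0$, there is a coloring $c$ with $\mathcal C(c)\neq\emptyset$. By Lemma~\ref{lem:allones}, $\mathcal C(c)=\{C\}$, so $C$ is the set of all profiles of positive degree, and $M_c\equiv 1$ on $C\times C$. This contradicts Lemma~\ref{lem:notones}.
\end{proof}

\section{All other parts have at least two vertices}\label{sec:large}

By Proposition~\ref{prop:single}, $|V_j|\ge 2$ for all $j\in I=\{2,\dots,r\}$. We show that now the row-sum identity is contradictory by itself. The identity implies that all rows of $M_c$ have the same sum, and the simplest case shows how a part with two vertices upsets this.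

\begin{example}\label{ex:bip}
Let $s=2$, $k_1=k_2=3$ and $r=2$, so that $B=V_2$ is an independent set of size $m$. All $2^m$ profiles are admissible, and $i\in A(f,g)$ if and only if $g$ avoids the value $i$ on $f^{-1}(i)$. If $f$ takes the value $i$ exactly $m_i$ times, there are $2^{m-m_i}$ such $g$, so $\deg f=2^{m-m_1}+2^{m-m_2}$. The constant profile $1$ has degree $1+2^m$. Changing its value at one vertex $y_0$ to $2$ gives degree $2+2^{m-1}$: color $2$ is lost for the $2^{m-1}$ profiles $g$ with $g(y_0)=2$, while color $1$ is gained only for the one profile $g$ that equals $1$ at $y_0$ and nowhere else. For $m\ge 2$ the loss exceeds the gain. For $m=1$ they are equal, and the comparison gives nothing.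
\end{example}

To run this comparison in general, we need a coloring $c$ of $G^*[B]$ in which the vertices of each part are indistinguishable, and a family of admissible profiles in which the values on a part may be switched freely between two colors.

\subsection*{Patterns and boxes}

A \emph{pattern} is a pair $(\chi,L)$, where $\chi$ is a coloring of the complete graph on $I$ and $L=(L_j)_{j\in I}$ is a family of lists $L_j\subseteq[s]$ with $1\le|L_j|\le 2$. We think of $\chi(jl)$ as the color of all edges between $V_j$ and $V_l$, and of $L_j$ as the colors allowed between $V_1$ and $V_j$. The pattern is \emph{valid} if, for every color $i$,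
\begin{enumerate}
\item[(V1)] $\chi$ has no $i$-clique of size $k_i$, and
\item[(V2)] $\chi$ has no $i$-clique of size $k_i-1$ contained in $\{j\in I: i\in L_j\}$.
\end{enumerate}
Valid patterns exist. Take a valid coloring of $G^*$ and vertices $y_j\in V_j$ for $1\le j\le r$; let $\chi(jl)$ be the color of $y_jy_l$, and let $L_j$ consist of the color of $y_1y_j$. A violation of (V1), or of (V2) together with $y_1$, would give an $i$-clique of size $k_i$ in $G^*$.

Let $(\chi,L)$ be a valid pattern. Its \emph{blow-up} is the coloring $c$ of $G^*[B]$ in which all edges between $V_j$ and $V_l$ have color $\chi(jl)$, and its \emph{box} is the set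
\[
\mathcal B=\{f\colon B\to[s]\ :\ f(y)\in L_j\text{ for all }j\in I\text{ and }y\in V_j\}.
\]
A clique has at most one vertex in each part, so an $i$-clique of $c$ determines an $i$-clique of $\chi$ of the same size. Hence $c$ is valid by (V1), and $\mathcal B\subseteq\mathcal P(c)$ by (V2).

In general the comparison of Example~\ref{ex:bip} need not give a contradiction at once, since loss and gain may both be zero. It shows that they must be zero, which means that switching values inside the box changes nothing.

\begin{lemma}\label{lem:box}
Let $(\chi,L)$ be a valid pattern with blow-up $c$ and box $\mathcal B$. Let $|L_j|=2$, and let $f,\hat f\in\mathcal B$ agree outside $V_j$. Then $A(f,g)=A(\hat f,g)$ for all $g\in\mathcal P(c)$.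
\end{lemma}

\begin{proof}
Let $L_j=\{p,q\}$, $W=V_j$, $m=|W|\ge 2$ and $B^-=B\setminus W$. Every vertex of $B^-$ is joined to all of $W$ in one color. Let $\varphi$ be the common restriction of $f$ and $\hat f$ to $B^-$, let $g^-$ denote the restriction of a profile $g$ to $B^-$, and let $\mathcal P^-$ be the set of admissible profiles for the restriction of $c$ to $G^*[B^-]$.

\emph{Step 1: admissible profiles are products on $W$.} For $\gamma\in\mathcal P^-$ let $\Lambda(\gamma)$ be the set of colors $h$ for which there is no $h$-clique of size $k_h-2$ in $B^-$ that is joined to $W$ in color $h$ and satisfies $\gamma\equiv h$. A clique that makes a profile $g$ inadmissible either lies in $B^-$, or consists of one vertex $y\in W$ and a clique of the kind just described, with $h=g(y)$ and $\gamma=g^-$. Hence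
\begin{equation}\label{eq:product}
g\in\mathcal P(c)\iff g^-\in\mathcal P^-\text{ and }g(y)\in\Lambda(g^-)\text{ for all }y\in W.
\end{equation}

\emph{Step 2: how $A$ depends on the values on $W$.} Let $\gamma\in\mathcal P^-$. Call a color $h$ \emph{blocked} for $\gamma$ if some $h$-clique of size $k_h-2$ in $B^-$ satisfies $\varphi\equiv\gamma\equiv h$. Call $h$ \emph{critical} for $\gamma$ if it is not blocked and some $h$-clique of size $k_h-3$ in $B^-$ (empty if $k_h=3$) satisfies $\varphi\equiv\gamma\equiv h$ and is joined to $W$ in color $h$. Both notions depend only on $\varphi$ and $\gamma$. Let $f'\in\mathcal B$ restrict to $\varphi$ on $B^-$, and let $g\in\mathcal P(c)$. A member of $S_h(f')\cap S_h(g)$ either lies in $B^-$, or consists of a vertex $y\in W$ with $f'(y)=g(y)=h$ and a clique of size $k_h-3$ as above; conversely, each such set is a member. Therefore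
\begin{equation}\label{eq:crit}
h\notin A(f',g)\iff
\begin{cases}
h\text{ is blocked for }g^-,\text{ or}\\
h\text{ is critical for }g^-\text{ and }f'(y)=g(y)=h\text{ for some }y\in W.
\end{cases}
\end{equation}

\emph{Step 3: loss and gain.} Fix $y_0\in W$. Let $f^p$ equal $\varphi$ on $B^-$ and $p$ on $W$, and let $f^{pq}$ arise from $f^p$ by changing the value at $y_0$ to $q$. Both lie in $\mathcal B$. We compare $A(f^p,g)$ and $A(f^{pq},g)$ using \eqref{eq:crit}. Colors outside $\{p,q\}$ and blocked colors behave identically for the two profiles. The value $q$ is taken on $W$ nowhere by $f^p$ and only at $y_0$ by $f^{pq}$, so $q$ is lost exactly when $q$ is critical for $g^-$ and $g(y_0)=q$, and it is never gained. The value $p$ is taken on all of $W$ by $f^p$ and on $W\setminus\{y_0\}$ by $f^{pq}$, so $p$ is gained exactly when $p$ is critical for $g^-$ and $y_0$ is the only vertex of $W$ at which $g$ equals $p$, and it is never lost.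

For $h\in\{p,q\}$ let $\Gamma_h$ be the set of $\gamma\in\mathcal P^-$ such that $h\in\Lambda(\gamma)$ and $h$ is critical for $\gamma$. By \eqref{eq:product}, the number of $g\in\mathcal P(c)$ for which $q$ is lost is $\sum_{\gamma\in\Gamma_q}|\Lambda(\gamma)|^{m-1}$, because the values on $W\setminus\{y_0\}$ are arbitrary in $\Lambda(\gamma)$; and the number of $g$ for which $p$ is gained is $\sum_{\gamma\in\Gamma_p}(|\Lambda(\gamma)|-1)^{m-1}$, because these values must avoid $p$. By \eqref{eq:identity}, $f^p$ and $f^{pq}$ have the same degree, so the two numbers are equal. The same holds with $p$ and $q$ exchanged. Adding the two equations, we obtain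
\[
\sum_{h\in\{p,q\}}\ \sum_{\gamma\in\Gamma_h}\Bigl(|\Lambda(\gamma)|^{m-1}-(|\Lambda(\gamma)|-1)^{m-1}\Bigr)=0 .
\]
Here $|\Lambda(\gamma)|\ge 1$ and $m-1\ge 1$, so every term is positive. Hence $\Gamma_p=\Gamma_q=\emptyset$.

\emph{Step 4: conclusion.} Suppose that the second alternative of \eqref{eq:crit} occurs for some $f',g,h,y$. Then $h=f'(y)\in\{p,q\}$, and $h=g(y)\in\Lambda(g^-)$ by \eqref{eq:product}, so $g^-\in\Gamma_h$, which is impossible. Thus $A(f',g)$ is the set of colors not blocked for $g^-$, and this set is the same for $f'=f$ and $f'=\hat f$.
\end{proof}

\begin{lemma}\label{lem:A0}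
Let $(\chi,L)$ be a valid pattern with blow-up $c$ and box $\mathcal B$.
\begin{enumerate}
\item[(a)] $A(f,g)=A(\hat f,g)$ for all $f,\hat f\in\mathcal B$ and $g\in\mathcal P(c)$.
\item[(b)] All profiles in $\mathcal B$ have the same set $A_0$ of free colors, and $|A_0|\le 1$.
\item[(c)] There are a color $h_0\notin A_0$ and an index $z\in I$ with $L_z=\{h_0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two profiles in $\mathcal B$ differ only on parts $V_j$ with $|L_j|=2$. Change $f$ into $\hat f$ one such part at a time; all intermediate profiles lie in $\mathcal B$, and Lemma~\ref{lem:box} applies to each step.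

(b) For $f,\hat f\in\mathcal B$, part (a) and symmetry give $A(f,f)=A(\hat f,f)=A(f,\hat f)=A(\hat f,\hat f)$, and these are the sets of free colors by Lemma~\ref{lem:basic}(b). If $A_0\neq\emptyset$, then $|A_0|=M_c(f,f)=1$ by Proposition~\ref{prop:identity}.

(c) Since $s\ge 2>|A_0|$, there is a color $h_0\notin A_0$. If no list were equal to $\{h_0\}$, every list would contain a color other than $h_0$, so some $f\in\mathcal B$ would omit the value $h_0$, and $h_0$ would be free for $f$ by Lemma~\ref{lem:basic}(a).
\end{proof}

\subsection*{Enlarging a list}

By Lemma~\ref{lem:A0}(c), every valid pattern has a list of size $1$. We now show that such a list can always be traded for a list of size $2$. The two conclusions of Proposition~\ref{prop:identity} suggest how: either the box has a free color, which may be added to a list, or there is a profile $g$ that can be joined to every profile of the box in two colors, and then we recolor a whole part according to $g$.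

\begin{lemma}\label{lem:improve}
For every valid pattern there is a valid pattern with one more list of size $2$.
\end{lemma}

\begin{proof}
Let $(\chi,L)$ be valid, and let $c$, $\mathcal B$, $A_0$, $h_0$ and $z$ be as in Lemma~\ref{lem:A0}. In both cases below we construct a pattern $(\chi',L')$ with $|L'_z|=2$, with $L'_j=L_j$ for $j\neq z$, and with $\chi'=\chi$ on all pairs not containing $z$. Since $|L_z|=1$, it has one more list of size $2$. A clique of $\chi'$ that violates (V1) or (V2) must contain $z$, since otherwise it would be a violation for $(\chi,L)$.

\emph{Case $A_0=\{i\}$.} Then $i\ne h_0$. Put $\chi'=\chi$ and $L'_z=\{h_0,i\}$. Condition (V1) is unchanged, and so is (V2) for all colors other than $i$. Suppose that $J\ni z$ is an $i$-clique of $\chi$ of size $k_i-1$ with $i\in L_j$ for all $j\in Q=J\setminus\{z\}$. Choose $f\in\mathcal B$ with $f\equiv i$ on $V_j$ for all $j\in Q$. One vertex from each $V_j$, $j\in Q$, gives an $i$-clique of size $k_i-2$ on which $f\equiv i$. So $i$ is not free for $f$, contrary to $i\in A_0$.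

\emph{Case $A_0=\emptyset$.} Let $f\in\mathcal B$. By Proposition~\ref{prop:identity} there are $g\in\mathcal P(c)$ and two colors $i\ne i'$ in $A(f,g)$. Choose $y_j\in V_j$ for $j\in I\setminus\{z\}$, and put $\chi'(zj)=g(y_j)$ and $L'_z=\{i,i'\}$. In other words, the index $z$ now plays the role of a vertex with profile $g$.

For (V1), let $J\ni z$ be an $h$-clique of $\chi'$ of size $k_h$. Then $\{y_j:j\in J\setminus\{z\}\}$ is an $h$-clique of $c$ of size $k_h-1$ on which $g\equiv h$, contrary to $g\in\mathcal P(c)$.

For (V2), let $J\ni z$ be an $h$-clique of $\chi'$ of size $k_h-1$ with $h\in L'_j$ for all $j\in J$; in particular $h\in\{i,i'\}$. Let $Q=J\setminus\{z\}$ and $K=\{y_j:j\in Q\}$. Then $K$ is an $h$-clique of $c$ of size $k_h-2$ with $g\equiv h$ on $K$. The profile $f$ need not equal $h$ on $K$, but since $h\in L_j$ for $j\in Q$, some $\hat f\in\mathcal B$ does. So $K\in S_h(\hat f)\cap S_h(g)$ and $h\notin A(\hat f,g)$. By Lemma~\ref{lem:A0}(a), $A(\hat f,g)=A(f,g)\supseteq\{i,i'\}$, a contradiction.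

By Lemma~\ref{lem:A0}(b) these are the only cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the theorem fails, and take $G^*$ as in Proposition~\ref{prop:reduce}. By Proposition~\ref{prop:single}, all parts $V_2,\dots,V_r$ have at least two vertices, so the results of this section apply. Valid patterns exist; take one with the largest number of lists of size $2$. It contradicts Lemma~\ref{lem:improve}.
\end{proof}

\section{Degenerate colors and the size of the part}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $k_i=2$, an edge of color $i$ is an $i$-clique of size $k_i$, so a valid coloring never uses color $i$. Thus $F$ is the same as for the problem with the $s'$ remaining colors. If $s'\ge 2$, Theorem~\ref{thm:main} applies. If $s'=0$, then $F(G)=0$ unless $G$ has no edges, so the only extremal graph is the edgeless graph, which is complete multipartite with one part. If $s'=1$ and the usable color has clique size $k\ge 3$, then only the constant coloring can be valid, so $F(G)=1$ if $G$ contains no $K_k$ and $F(G)=0$ otherwise. For $n\ge 3$ the graph consisting of one edge and $n-2$ isolated vertices is then extremal,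 and it is not complete multipartite.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:strict}]
Let $v$ be a third vertex in the part of $u$ and $w$. In $G+uw$ the pairs $uv$ and $vw$ are non-edges and $uw$ is an edge, so $G+uw$ is not complete multipartite. By Theorem~\ref{thm:main} it is not extremal, that is, $F(G+uw)<F(n)=F(G)$.

For a part of size $2$, let $s=2$, $k_1=k_2=3$ and $n=4$, and let $\{u,w\}$ be the part of size $2$ of $K_{1,1,2}$, so that $K_{1,1,2}+uw=K_4$. Example~\ref{ex:edge} with $a=2$ gives $F(K_{1,1,2})=F(K_4)=18$. These are the only graphs on four vertices with five or six edges, and a graph with at most four edges has at most $2^4=16$ colorings. Hence $F(4)=18$, the graph $K_{1,1,2}$ is extremal, and $F(K_{1,1,2}+uw)=F(K_{1,1,2})$.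
\end{proof}

\begin{thebibliography}{9}

\bibitem{GPPS}
Pranshu Gupta, Yani Pehova, Emil Powierski, Katherine Staden,
\emph{A framework for the generalised Erd\H{o}s-Rothschild problem and a resolution of the dichromatic triangle case},
arXiv:2502.12291 (2025).

\end{thebibliography}
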